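# Non-ellipsoids with the spectral gap of hyperbolic space

## 1. Does the value $(n-1)^2/4$ single out the ellipsoids?

Throughout $n\ge 2$, $s:=\frac{n-1}{2}$, so that $s^2=\frac{(n-1)^2}{4}$, and $\omega_n$ is the volume of the Euclidean unit ball. We attach to a convex domain a Laplacian whose bottom of spectrum never exceeds $s^2$, and equals $s^2$ for ellipsoids. The first guess is rigidity: **only** ellipsoids reach $s^2$. We set up the objects, test the guess on the cases one can do by hand, and then see that it is wrong.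

**Regular Hilbert geometries.** Let $\mathcal C\subset\mathbb R^n$ be a bounded open convex set whose boundary is a $C^2$ hypersurface with everywhere positive definite second fundamental form. For $x\ne y$ in $\mathcal C$ let $a,b$ be the points where the line through $x,y$ meets $\partial\mathcal C$, in the order $a,x,y,b$, and put
$$d_{\mathcal C}(x,y)=\tfrac12\log\frac{|a-y|\,|b-x|}{|a-x|\,|b-y|}.$$
The pair $(\mathcal C,d_{\mathcal C})$ is a *regular Hilbert geometry*. For $x\in\mathcal C$ and $v\ne0$ define $t_\pm=t_\pm(x,v)>0$ by $x\pm t_\pm v\in\partial\mathcal C$. The metric is induced by the Finsler metric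
$$F(x,v)=\tfrac12\Big(\frac1{t_+}+\frac1{t_-}\Big)=\tfrac12\big(\Theta(x,v)+\Theta(x,-v)\big),\qquad \Theta(x,v):=\frac1{t_+(x,v)},\tag{1}$$
where $\Theta(x,\cdot)$ is the gauge of $\mathcal C-x$. Affine maps preserve ratios of lengths on a line, so they are isometries of Hilbert metrics.

*Example.* In the unit ball, with $|\omega|=1$, we get $d(0,\tanh r\,\omega)=\frac12\log\frac{1+\tanh r}{1-\tanh r}=r$. The ball is the Klein model of hyperbolic $n$-space, and by affine invariance so is every ellipsoid.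

**The Finsler–Laplacian (Barthelmé).** For a Finsler metric $F$ on an $n$-manifold $M$ let $HM$ be the unit tangent bundle (we view it as the bundle of directions), $\pi:HM\to M$ the projection, $X$ the generator of the geodesic flow, and $\Lambda=F_{v^i}dx^i$ the Hilbert form. Let $\Omega^F$ be the Holmes–Thompson volume, and $\Lambda^F$ the $(n-1)$-form on $HM$ with $\Lambda\wedge d\Lambda^{n-1}=\Lambda^F\wedge\pi^*\Omega^F$. Then
$$\Delta^Ff(x)=\frac{c_n}{\mathrm{vol}_{\mathrm{eucl}}(S^{n-1})}\int_{H_xM}L_X^2(\pi^*f)\,\Lambda^F,\tag{2}$$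
where the dimensional constant $c_n$ makes $\Delta^F$ the Laplace–Beltrami operator when $F$ is Riemannian. In words: average the second derivatives of $f$ along unit-speed geodesics through $x$, over all directions. For Euclidean $F$ the average of $(v\cdot\partial)^2f$ over unit $v$ is $\frac1n\sum_i\partial_i^2f$, as it should be. The operator is symmetric on $L^2(M,\Omega^F)$. We write $\lambda_1(\mathcal C)$ for the bottom of the spectrum of the self-adjoint extension of $-\Delta^F$ on $L^2(\mathcal C,\Omega^F)$.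

We use these known facts, valid for regular Hilbert geometries.

* (K1) $0<\lambda_1(\mathcal C)\le s^2$.
* (K2) The bottom of the essential spectrum is $s^2$, so the spectrum below $s^2$ is discrete.
* (K3) For hyperbolic $n$-space the spectrum is $[s^2,\infty)$.
* (K4) For all $\varepsilon>0$ and $N\in\mathbb N$ there is a regular Hilbert geometry whose first $N$ eigenvalues are below $\varepsilon$.

The question comes from Thomas Barthelmé, Bruno Colbois, Mickaël Crampon and Patrick Verovic, "Laplacian and spectral gap in regular Hilbert geometries", arXiv:1211.6376 (2012). Prove or disprove: *$\lambda_1(\mathcal C)=\frac{(n-1)^2}4$ if and only if $\mathcal C$ is an ellipsoid.*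

**First test: the ball, by hand.** In polar coordinates $x=\tanh r\,\omega$ the hyperbolic metric is $dr^2+\sinh^2r\,g_{S^{n-1}}$. Its volume is $S(r)\,dr\,d\omega$ with $S:=\sinh^{n-1}r$, and $|df|^2\ge f_r^2$. So $\lambda_1\ge s^2$ follows from a one-dimensional inequality on each ray. Two formulas give it, and both return in Section 5.

Let $w=1/\cosh r$. Then $w'=-w\tanh r$ and $S'/S=2s\coth r$. For $p>0$,
$$-\tfrac1S\big(S(w^p)'\big)'=p\big[(w^p\tanh r)'+2s\,w^p\big]=p\,w^p\big[-p(1-w^2)+w^2+2s\big],$$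
that is,
$$-\tfrac1S\big(S(w^p)'\big)'=\big[2sp-p^2+p(p+1)w^2\big]w^p .\tag{3}$$
Next, let $a\in C^1([R,\infty))$, let $0<\varphi\in C^2([R,\infty))$ with $R\ge0$, and let $f=\varphi\psi$ be $C^1$ on $[R,\infty)$ and zero for large $r$. Then $f_r^2=\varphi^2\psi'^2+2\varphi\varphi'\psi\psi'+\varphi'^2\psi^2=\varphi^2\psi'^2+\varphi'(\varphi\psi^2)'$. Integrating the last term by parts, with $\varphi\psi^2=f^2/\varphi$, we get
$$\int_R^\infty aSf_r^2\,dr=\int_R^\infty aS\varphi^2\psi'^2\,dr-\Big(aS\frac{\varphi'}{\varphi}f^2\Big)(R)-\int_R^\infty\frac{(aS\varphi')'}{\varphi}f^2\,dr.\tag{4}$$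
With $a=1$, $R=0$, $\varphi=w^s$, formula (3) gives $-\frac1S(S\varphi')'=(s^2+s(s+1)w^2)\varphi$, and $S(0)=0$. Hence
$$\int_0^\infty f_r^2S\,dr\ \ge\ \int_0^\infty\big(s^2+s(s+1)w^2\big)f^2S\,dr .\tag{5}$$
So the ball has $\lambda_1\ge s^2$, and (K1) gives equality. The "if" half of the guess is true.

**Second test: a domain with corners.** Take the orthant $\mathbb R^n_{>0}$. It is not a regular Hilbert geometry, but (1) makes sense with $1/\infty=0$. The ray $x+tv$ leaves when some $x_i+tv_i=0$, so with $y_i=\log x_i$ and $\zeta_i=v_i/x_i=dy_i(v)$,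
$$F=\tfrac12\big(\max_i(\zeta_i)_++\max_i(-\zeta_i)_+\big).$$
In the coordinates $y\in\mathbb R^n$ this is one fixed norm. The Laplacian of a normed space has constant coefficients, and the functions $f(y/k)$ have Rayleigh quotients of order $k^{-2}$. The bottom is $0$, far below $s^2$ (Section 8 makes this precise).

Both tests, and (K4), agree with the guess: the ellipsoid attains the maximum, and a very different shape falls below it. What has not been tested is a domain *near* a ball. There the guess fails.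

**Theorem A.** Let $n\ge2$, $\alpha\in(0,1]$. There is $K_0=K_0(n,\alpha)>0$ such that the following holds. Let $N:\mathbb R^n\to[0,\infty)$ be $2$-homogeneous ($N(tx)=t^2N(x)$ for $t\ge0$), $C^2$ off $0$, with $I\le D^2N\le3I$ off $0$ and $|D^2N(\theta)-D^2N(\theta')|\le K_0|\theta-\theta'|^\alpha$ on $S^{n-1}$. Then $\mathcal C=\{N<1\}$ is a regular Hilbert geometry and $\lambda_1(\mathcal C)=\frac{(n-1)^2}4$.

**Corollary.** For all sufficiently small $\varepsilon>0$, $\mathcal C_\varepsilon=\{x\ne0:|x|^2+\varepsilon x_1^4/|x|^2<1\}\cup\{0\}$ is a regular Hilbert geometry with real-analytic boundary, it is not an ellipsoid, and $\lambda_1(\mathcal C_\varepsilon)=\frac{(n-1)^2}4$.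

So the proposed equivalence is false for every $n\ge2$. Two complements are not needed for this.

**Theorem B.** If $\mathcal C$ is a regular Hilbert geometry with $C^{2,\alpha}$ boundary, $0<\alpha\le1$, then $-\Delta^F$ has only finitely many eigenvalues (with multiplicity) below $\frac{(n-1)^2}4$.

**Theorem C.** Theorem A fails for $C^1$-closeness. For every regular $\mathcal C\ni0$ there are regular $\mathcal C_j\ni0$ with $C^\infty$ boundary whose gauge functions converge to that of $\mathcal C$ in $C^1(S^{n-1})$ and for which $\lambda_1(\mathcal C_j)\to0$.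

These results do not decide what happens for topologies strictly between the two, such as $C^2$.

## 2. The operator as a quadratic form on the cotangent bundle

To estimate $\lambda_1$ from below we need a Rayleigh quotient we can compute with. Let $\mathcal C$ be regular.

**Step 1: smoothness and strong convexity of $F$.** *This step makes the dual norm usable.* Place $0\in\mathcal C$ and let $h$ be the gauge of $\mathcal C$. A tangent hyperplane of $\partial\mathcal C$ is a supporting hyperplane, so it misses the interior point $0$. Rays from $0$ are therefore transversal to $\partial\mathcal C$, and $h$ is $C^2$ off $0$. At $y=x+t_+v$ convexity gives $dh_y(y-x)\ge h(y)-h(x)=1-h(x)>0$, so $\partial_th(x+tv)\neq0$ at $t=t_+$. By the implicit function theorem $\Theta$ is $C^2$ in $(x,v)$, $v\ne0$, and so is $F$.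

The function $\Theta(x,\cdot)$ is convex and $1$-homogeneous, so $D_v^2\Theta\ge0$ and $D_v^2\Theta(v,\cdot)=0$. On $\ker d_v\Theta$, which is complementary to $\mathbb Rv$, $D^2_v\Theta$ is a positive multiple of the second fundamental form of $\partial\mathcal C$ at $y$. So $D^2_v\Theta$ is positive semidefinite with kernel exactly $\mathbb Rv$. By (1) the same holds for $D_v^2F$. Now
$$D_v^2(\tfrac12F^2)=d_vF\otimes d_vF+F\,D_v^2F$$
is positive definite: a vector in its kernel lies in $\mathbb Rv$ and is killed by $d_vF$, while $d_vF(v)=F>0$. Since $F$ is even, convex, $1$-homogeneous and positive in $v\ne 0$, it is a norm.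

Let $F^*$ be the dual norm and $B_x^*=\{\xi:F^*(x,\xi)\le1\}$. The Legendre map $(x,v)\mapsto(x,d_v(\frac12F^2))$ is $C^1$ with invertible derivative off the zero section. It is injective there by strict convexity, and it reaches every $\xi\ne0$: maximize $\xi\cdot v-\frac12F^2$. So it is a $C^1$ diffeomorphism off the zero section, with inverse $(x,\xi)\mapsto(x,v(x,\xi))$, and
$$\tfrac12F^{*2}(x,\xi)=\xi\cdot v(x,\xi)-\tfrac12F^2(x,v(x,\xi)).$$
Differentiating, the terms containing derivatives of $v(x,\xi)$ cancel. This leaves $\partial_\xi(\frac12F^{*2})=v(x,\xi)$ and $\partial_x(\frac12F^{*2})=-\partial_x(\frac12F^2)(x,v(x,\xi))$. Both are $C^1$, so $\frac12F^{*2}$ is $C^2$ in $(x,\xi)$, $\xi\ne0$. Hence $\nabla F^*:=\nabla_\xi F^*$ is $C^1$ in $(x,\xi)$, and since $F(v(x,\xi))=F^*(\xi)$ we have $F(\nabla F^*)=1$.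

**Step 2: straight lines at unit speed are the geodesics, and the flow preserves a measure.** *This allows integration by parts on $HM$.* Put $y=x+v/\Theta$. Differentiating $h(y)=1$ in $x^i$ and in $v^i$ gives
$$h_i=(h_kv^k)\,\Theta_{x^i}/\Theta^2,\qquad h_i=(h_kv^k)\,\Theta_{v^i}/\Theta,\qquad\text{hence}\quad \Theta_{x^i}=\Theta\,\Theta_{v^i}.\tag{6}$$
Therefore $v^k\Theta_{v^ix^k}=v^k\partial_{v^i}(\Theta\Theta_{v^k})=\Theta_{v^i}\,v^k\Theta_{v^k}+\Theta\, v^k\Theta_{v^iv^k}=\Theta\Theta_{v^i}=\Theta_{x^i}$. For $\Theta^-(x,v)=\Theta(x,-v)$ the chain rule turns (6) into $\Theta^-_{x^i}=-\Theta^-\Theta^-_{v^i}$, and the same computation gives $v^k\Theta^-_{v^ix^k}=-\Theta^-\Theta^-_{v^i}=\Theta^-_{x^i}$. Averaging,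
$$v^kF_{v^ix^k}=F_{x^i}.\tag{7}$$
Let $X=F^{-1}v^k\partial_{x^k}$, a $C^2$ field on the bundle of directions $\mathcal C\times S^{n-1}$. Then $i_X\Lambda=F^{-1}v^iF_{v^i}=1$. From $d\Lambda=F_{v^ix^k}dx^k\wedge dx^i+F_{v^iv^k}dv^k\wedge dx^i$, together with $v^iF_{v^iv^k}=0$ and $v^iF_{v^ix^k}=F_{x^k}$ (homogeneity),
$$i_Xd\Lambda=F^{-1}\big(v^kF_{v^ix^k}dx^i-v^iF_{v^ix^k}dx^k\big)=F^{-1}\big(F_{x^i}dx^i-F_{x^k}dx^k\big)=0,$$
where (7) was used. So $X$ is the geodesic field. Moreover $L_X\Lambda=d(i_X\Lambda)+i_Xd\Lambda=0$. The $C^2$ local flow of $X$ thus preserves the $C^1$ form $\Lambda$, hence $d\Lambda$, and hence the measure $\mu=|\Lambda\wedge d\Lambda^{n-1}|$.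

**Step 3: integrate by parts and move to $T^*\mathcal C$.** *This produces the Rayleigh quotient.* Let $f,k\in C_c^\infty(\mathcal C)$, $\tilde f=\pi^*f$, $\tilde k=\pi^*k$. The function $\tilde kL_X\tilde f$ is $C^1$ with compact support, so by invariance of $\mu$ we have $\int_{HM}L_X(\tilde kL_X\tilde f)\,d\mu=0$. With (2),
$$\int k\,\Delta^Ff\,\Omega^F=\mathrm{const}\int_{HM}\tilde kL_X^2\tilde f\,d\mu=-\mathrm{const}\int_{HM}L_X\tilde k\,L_X\tilde f\,d\mu .$$
The map $[v]\mapsto\xi=d_vF(x,v)$ identifies $HM$ with $S^*M=\{F^*=1\}$ and $\Lambda$ with the restriction of $\Xi=\xi_idx^i$. Its inverse sends $\xi$ to the $F$-unit vector $\nabla F^*(\xi)$, so $L_X\tilde f=df(\nabla F^*(\xi))$. On $T^*M\setminus0=\mathbb R_+\times S^*M$ we have $\Xi=t\Lambda$ and $d\Xi=dt\wedge\Lambda+t\,d\Lambda$. Since $(d\Lambda)^n=0$ on the $(2n-1)$-dimensional $S^*M$, it follows that $(d\Xi)^n=n\,t^{n-1}dt\wedge\Lambda\wedge d\Lambda^{n-1}$. Also $|(d\Xi)^n|=n!\,dx\,d\xi$. Integrating a $0$-homogeneous $\Phi$ over $\{0<t\le1\}$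 gives
$$\int_{S^*M}\Phi\,d\mu=n!\int_M\int_{B_x^*}\Phi\,d\xi\,dx.$$
The Holmes–Thompson volume is $\Omega^F=\rho\,dx$ with $\rho=|B_x^*|/\omega_n$. Therefore
$$-\int k\,\Delta^Ff\,\Omega^F=\int_{\mathcal C}A(dk,df)\,dx,\qquad A_x(p,q)=\frac n{\omega_n}\int_{B_x^*}(p\cdot\nabla F^*)(q\cdot\nabla F^*)\,d\xi .\tag{8}$$
The constant is forced by the Riemannian normalization: for Euclidean $F^*$ we have $n\int_{|\xi|\le1}(p\cdot\xi/|\xi|)^2d\xi=\int_{S^{n-1}}(p\cdot\theta)^2d\theta=\omega_n|p|^2$, so $A(p,p)=|p|^2$ and $\rho=1$. Thus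
$$R(f):=\frac{-\int f\Delta^Ff\,\Omega^F}{\int f^2\,\Omega^F}=\frac{\int_{\mathcal C}n\int_{B_x^*}\big(df(\nabla F^*)\big)^2d\xi\,dx}{\int_{\mathcal C}f^2\,|B_x^*|\,dx}.\tag{9}$$

*Example.* The right side of (9) only needs $\nabla F^*$ almost everywhere. For the norm $F=\max(|v_1|,|v_2|)$ on $\mathbb R^2$, $F^*=|\xi_1|+|\xi_2|$ and $|B^*|=2$. Here $\nabla F^*=(\pm1,\pm1)$, with constant value on each of the four quadrants, and each quadrant meets $B^*$ in area $\frac12$. So $2\int_{B^*}(p\cdot\nabla F^*)^2d\xi=2\big((p_1+p_2)^2+(p_1-p_2)^2\big)=4|p|^2$, and (9) is the Rayleigh quotient of $-2(\partial_1^2+\partial_2^2)$.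

**Step 4: elementary properties of $A$ and $\rho$.** In polar coordinates
$$A_x(p,p)=\frac1{\omega_n}\int_{S^{n-1}}(p\cdot\nabla F^*(x,\theta))^2F^*(x,\theta)^{-n}d\theta,\qquad \rho(x)=\frac1{n\omega_n}\int_{S^{n-1}}F^*(x,\theta)^{-n}d\theta,$$
so $A$ and $\rho$ are $C^1$ in $x$ and $\Delta^F=\rho^{-1}L$ with $L\varphi=\partial_i(A^{ij}\partial_j\varphi)$. If $p\ne0$ then $A_x(p,p)>0$: otherwise $p\cdot\nabla F^*\equiv0$ and the norm $F^*$ would be constant along lines in direction $p$. Since $F(\nabla F^*)=1$, $|p\cdot\nabla F^*|\le F^*(x,p)$, and so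
$$A_x(p,p)\le n\,\rho(x)\,F^*(x,p)^2.\tag{10}$$

**Proposition 1.** $-\Delta^F$ on $C_c^\infty(\mathcal C)$ is essentially self-adjoint in $L^2(\mathcal C,\Omega^F)$. Hence its self-adjoint extension is unique, and $\lambda_1(\mathcal C)=\inf\{R(f):0\ne f\in C_c^\infty(\mathcal C)\}$.

*Proof.* The operator is real, symmetric and nonnegative. By the standard criterion it suffices to show that a real $\psi\in L^2(\mathcal C,\Omega^F)$ orthogonal to all $(-\Delta^F+1)\varphi$ is zero, that is, one with
$$\int\psi L\varphi\,dx=\int\rho\,\psi\varphi\,dx\qquad\text{for all }\varphi\in C_c^\infty(\mathcal C).\tag{11}$$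
By mollification, which converges in $H^2$ with supports in a fixed compact set, (11) holds for all compactly supported $\varphi\in H^2$.

*First, $\psi\in H^1_{loc}$.* Let $U$ be a ball with $\overline U\subset\mathcal C$, $\chi\in C_c^\infty(U)$, $\psi_1=\chi\psi$. For $\varphi\in H^2(U)$ we have $\chi L\varphi=L(\chi\varphi)-2A(d\chi,d\varphi)-\varphi L\chi$, so (11) gives
$$\int_U\psi_1L\varphi\,dx=\ell(\varphi):=\int_U\psi\big(\rho\chi\varphi-2A(d\chi,d\varphi)-\varphi L\chi\big)dx,$$
and $\ell$ is bounded on $H_0^1(U)$. By Lax–Milgram there is $\psi_2\in H^1_0(U)$ with $-\int_UA(d\psi_2,d\varphi)\,dx=\ell(\varphi)$ for all $\varphi\in H_0^1(U)$. For $\varphi\in H^2\cap H^1_0(U)$, integration by parts gives $\int_U\psi_2L\varphi=\ell(\varphi)=\int_U\psi_1L\varphi$. The map $L:H^2\cap H_0^1(U)\to L^2(U)$ is onto: for $g\in L^2(U)$ there is a weak solution of $L\varphi=g$ in $H_0^1(U)$, and it lies in $H^2(U)$ by Gilbarg–Trudinger, Thm 8.12, because $A\in C^1(\overline U)$ and $\partial U$ is smooth.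 So $\psi_1-\psi_2$ is orthogonal to $L^2(U)$, and $\psi_1=\psi_2\in H^1_0(U)$.

*Second, $\psi=0$.* Now (11) reads $\int A(d\psi,d\varphi)+\rho\psi\varphi\,dx=0$, for all compactly supported $\varphi\in H^1$ by density. Fix $o\in\mathcal C$ and put $\chi_k(x)=\max(0,\min(1,2-d_{\mathcal C}(o,x)/k))$. With $a,o,x,b$ in this order on a line,
$$d_{\mathcal C}(o,x)=\tfrac12\log\frac{|a-x|\,|b-o|}{|a-o|\,|b-x|}.$$
Here $|a-x|\ge|a-o|$, $|b-o|$ is bounded below, and $|b-x|\to0$ as $x\to\partial\mathcal C$. So $d_{\mathcal C}(o,x)\to\infty$ at the boundary and $\chi_k$ has compact support. By the triangle inequality $|\chi_k(x)-\chi_k(x')|\le d_{\mathcal C}(x,x')/k$, so $\chi_k$ is locally Lipschitz. Since $d_{\mathcal C}(x,x+tv)=tF(x,v)+o(t)$, $F^*(d\chi_k)\le1/k$ a.e. Take $\varphi=\chi_k^2\psi$ and expand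
$$A(d\psi,d(\chi_k^2\psi))=A(d(\chi_k\psi),d(\chi_k\psi))-\psi^2A(d\chi_k,d\chi_k).$$
Dropping the nonnegative first term on the right and using (10),
$$\int\rho\chi_k^2\psi^2dx\le\int\psi^2A(d\chi_k,d\chi_k)\,dx\le\frac n{k^2}\int\rho\psi^2dx\to0 .$$
So $\psi=0$. The unique self-adjoint extension is the Friedrichs extension, and the bottom of its spectrum is $\inf R$. $\square$

## 3. What a comparison with a Riemannian metric costs

The sensible first approach to a domain near the ball is to find a Riemannian metric $g$ with $F\approx\sqrt g$ and to compare Rayleigh quotients. The price of one fiber is computed in the next lemma.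

**Lemma 1.** Let $F^*$ be a norm on $\mathbb R^n$, $n\ge2$, $C^1$ off $0$, with $(1-\delta)|\xi|\le F^*(\xi)\le(1+\delta)|\xi|$ and $0\le\delta\le\frac1{2n}$. Put $\eta=7n\sqrt\delta$. Then $|B^*|\le(1+\eta)\omega_n$, and $n\int_{B^*}(p\cdot\nabla F^*)^2d\xi\ge(1-\eta)\,\omega_n|p|^2$ for all $p$.

*Proof.* If $\delta=0$ both statements are equalities with $F^*=|\cdot|$. Let $\delta>0$.

*Volume.* $B^*\subset\{|\xi|\le(1-\delta)^{-1}\}$, so $|B^*|\le(1-\delta)^{-n}\omega_n\le(1-n\delta)^{-1}\omega_n\le(1+2n\delta)\omega_n\le(1+\eta)\omega_n$.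

*Gradient.* Closeness of values gives closeness of gradients, by convexity. Let $|\xi|=1$, $q=\nabla F^*(\xi)\ne\xi$, $e=(q-\xi)/|q-\xi|$, $t>0$. By convexity, and by $|\xi+te|\le1+t\,\xi\cdot e+\frac{t^2}2$,
$$t\,q\cdot e\le F^*(\xi+te)-F^*(\xi)\le(1+\delta)\big(1+t\,\xi\cdot e+\tfrac{t^2}2\big)-(1-\delta).$$
Subtract $t\,\xi\cdot e$ and use $\xi\cdot e\le1$: $t|q-\xi|\le2\delta+\delta t+\frac{1+\delta}2t^2$. With $t=2\sqrt\delta$ this gives $|q-\xi|\le\sqrt\delta\,(2+\sqrt\delta+\delta)\le3\sqrt\delta$, because $\delta\le\frac14$.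

*Integral.* $\nabla F^*$ is $0$-homogeneous and $B^*\supset\{|\xi|\le\frac1{1+\delta}\}$. With $q(\theta)=\nabla F^*(\theta)$ and $(p\cdot q)^2\ge(p\cdot\theta)^2+2(p\cdot\theta)\,p\cdot(q-\theta)$,
$$n\int_{B^*}(p\cdot\nabla F^*)^2d\xi\ge(1+\delta)^{-n}\int_{S^{n-1}}\big((p\cdot\theta)^2-6\sqrt\delta|p|^2\big)d\theta=(1+\delta)^{-n}(1-6n\sqrt\delta)\,\omega_n|p|^2 .$$
If $6n\sqrt\delta\ge1$ then $1-\eta<0$ and the claim is trivial. Otherwise $(1+\delta)^{-n}(1-6n\sqrt\delta)\ge(1-n\delta)(1-6n\sqrt\delta)\ge1-7n\sqrt\delta$. $\square$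

**The lemma at a point of $\mathcal C$.** Fix $x$ and a Euclidean metric $g_x$ on $T_x\mathcal C$, and suppose $|F(x,v)/\sqrt{g_x(v,v)}-1|\le\delta$ for all $v\neq 0$, with $2\delta\le\frac1{2n}$. Then the dual norm satisfies $(1+\delta)^{-1}\le F^*/|\cdot|_{g^*}\le(1-\delta)^{-1}$, hence $1-2\delta\le F^*/|\cdot|_{g^*}\le1+2\delta$, as $\delta\le\frac12$. In $g_x$-orthonormal linear coordinates, $d\xi$ becomes $\sqrt{\det g}$ times the new Lebesgue measure. So Lemma 1, with $2\delta$ in place of $\delta$, gives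
$$n\int_{B_x^*}(df(\nabla F^*))^2d\xi\ge(1-\eta)\,\omega_n|df|_{g^*}^2\sqrt{\det g},\qquad|B_x^*|\le(1+\eta)\,\omega_n\sqrt{\det g},\qquad\eta=7n\sqrt{2\delta}.\tag{12}$$

**Where a uniform comparison stops.** Suppose that $\delta$ is constant on $\mathcal C$ and that $g$ has volume $S(r)\,dr\,dm$ in some polar coordinates with $|df|^2_{g^*}\ge f_r^2$, as in hyperbolic space. With $\kappa=\eta$, what is needed is
$$\int_0^\infty(1-\kappa)f_r^2S\,dr\ge s^2\int_0^\infty(1+\kappa)f^2S\,dr ,$$
and this is false for every constant $\kappa\in(0,1)$. To see it, write $f=S^{-1/2}\psi$ with $\psi\in C_c^\infty((0,\infty))$. Then $f_r=S^{-1/2}(\psi'-s\coth r\,\psi)$. Integrating $-2s\coth r\,\psi\psi'=-s\coth r\,(\psi^2)'$ by parts and using $\coth^2r=1+\sinh^{-2}r$,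
$$\int_0^\infty f_r^2S\,dr=s^2\int_0^\infty f^2S\,dr+\int_0^\infty\Big(\psi'^2+\frac{s(s-1)}{\sinh^2r}\psi^2\Big)dr .\tag{13}$$
For $\psi(r)=\chi(r/L)$ with a fixed nonzero $\chi\in C_c^\infty((1,2))$, the last integral is at most $(CL^{-2}+Ce^{-2L})\int\psi^2dr$ for large $L$. So the quotient of the two sides of the needed inequality tends to $\frac{1-\kappa}{1+\kappa}<1$. A uniform comparison proves $\lambda_1\ge\frac{1-\kappa}{1+\kappa}s^2$ and no more. The trouble is at infinity, where hyperbolic space has no room.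

**Where there is room.** Identity (13) also shows that there is room at bounded $r$, and a little room further out. Since $s(s-1)\ge-\frac14$, the classical Hardy inequality $\int\psi'^2\ge\frac14\int\psi^2/r^2$ bounds the last integral in (13) below by $\frac14\int(r^{-2}-\sinh^{-2}r)\psi^2dr\ge0$. This slack decays only like $r^{-2}$. A small loss that decays *exponentially* in $r$ should therefore be affordable. This is a heuristic for the plan:

1. find $g$ with $|F/\sqrt g-1|\le CK\,w^\alpha$, $w=1/\cosh r$, where $K$ measures the deviation from the ellipsoid, and with radial volume *exactly* proportional to $\sinh^{n-1}r$ (Section 4);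
2. prove a Hardy inequality that absorbs a loss $\kappa w^\beta$ (Section 5).

## 4. The equation of a chord and a warped metric on $\mathcal C$

**Squared gauges.** Let $N$ be $2$-homogeneous, $C^2$ off $0$, with $mI\le D^2N\le MI$ off $0$ ($0<m\le M$), and $\mathcal C=\{N<1\}$. The gradient of $N$ is $1$-homogeneous with bounded derivative off $0$. So $N$ is $C^1$ on $\mathbb R^n$ with Lipschitz gradient, and it is convex. By Euler, $N(x)=\frac12D^2N_x(x,x)\in[\frac m2|x|^2,\frac M2|x|^2]$, so $\mathcal C$ is bounded, open and convex. On $\partial\mathcal C$ we have $dN_x(x)=2N\ne0$, so $\partial\mathcal C$ is $C^2$ with second fundamental form $D^2N|_{T\partial\mathcal C}/|dN|>0$. **Thus $\mathcal C$ is regular.**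

Conversely, let $\mathcal C\ni0$ be regular with gauge $h$, and $N=h^2$. Then $D^2N=2\,dh\otimes dh+2h\,D^2h$ is $0$-homogeneous. It is positive definite off $0$, by the argument of Section 2, Step 1. So $N$ has the above properties with some $m,M$. If $\partial\mathcal C$ is $C^{2,\alpha}$, then $D^2N$ is $\alpha$-Hölder on $S^{n-1}$.

*Example.* For the unit ball, $N=|x|^2$ and $D^2N=2I$.

**The metric.** Put $h=\sqrt N$, $u=1-N$, $w=\sqrt u$ and, on $\mathcal C\setminus\{0\}$,
$$g_x(v,v)=\frac{(dN_x(v))^2}{4u^2}+\frac{D^2N_x(v,v)}{2u}.\tag{14}$$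
For $N=|x|^2$ this is $\frac{(x\cdot v)^2}{(1-|x|^2)^2}+\frac{|v|^2}{1-|x|^2}$, the Klein metric. In general $\sqrt{g_x}$ is what the Hilbert metric at $x$ would be if $N$ were replaced by its second-order Taylor polynomial at $x$; formula (16) below shows this, since it is the case $H_\pm=H$.

**Lemma 2.** If moreover $|D^2N(\theta)-D^2N(\theta')|\le K|\theta-\theta'|^\alpha$ on $S^{n-1}$, $0<\alpha\le1$, then for $x\in\mathcal C\setminus\{0\}$, $v\ne0$,
$$\Big|\frac{F(x,v)}{\sqrt{g_x(v,v)}}-1\Big|\le C_0K\,w(x)^\alpha,\qquad C_0=C_0(m,M).$$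

*Why the error decays.* Near the boundary $u$ is small. In a direction transversal to the level sets of $N$ the Hessian term is negligible against $(dN(v))^2/4u^2$. In a tangential direction the chord has half-length about $\sqrt u$, so the Hessian is sampled only at distance $\sqrt u=w$ from $x$, and the Hölder condition gives $Kw^\alpha$. The proof makes both regimes uniform.

*Proof.* **Step 1: solve for the chord.** Let $|v|=1$, $B=dN_x(v)$, $H=D^2N_x(v,v)$, $H_\pm=2\int_0^1(1-\sigma)D^2N_{x\pm\sigma t_\pm v}(v,v)\,d\sigma$. Then $H,H_\pm\in[m,M]$. The function $t\mapsto N(x+tv)$ is $C^{1,1}$, and $C^2$ off at most one point, so Taylor's formula with integral remainder holds. Since $N(x\pm t_\pm v)=1$, it says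
$$\pm Bt_\pm+\tfrac12H_\pm t_\pm^2=u .$$
Divide by $t_\pm^2$: $1/t_\pm$ is the positive root of $u\sigma^2\mp B\sigma-\frac12H_\pm=0$ (the roots have negative product). So
$$\frac1{t_\pm}=\frac{\pm B+\sqrt{B^2+2uH_\pm}}{2u},\qquad t_\pm=\frac{\mp B+\sqrt{B^2+2uH_\pm}}{H_\pm}.\tag{15}$$
In the sum (1) the terms $\pm B$ cancel:
$$F=\frac1{4u}\Big(\sqrt{B^2+2uH_+}+\sqrt{B^2+2uH_-}\Big),\qquad\sqrt g=\frac1{2u}\sqrt{B^2+2uH}.\tag{16}$$
Since $|\sqrt y-1|\le|y-1|$ for $y\ge0$,
$$\Big|\frac F{\sqrt g}-1\Big|\le\max_\pm\frac{2u\,|H_\pm-H|}{B^2+2uH}.\tag{17}$$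

**Step 2: bound the change of the Hessian along the chord.** Let $l=|B|+\sqrt u$. By (15), $t_\pm\le\frac{2|B|+\sqrt{2Mu}}m\le c_1l$ with $c_1=(2+\sqrt{2M})/m$. Also $B^2+2uH\ge\min(1,2m)(B^2+u)\ge c_2l^2$ with $c_2=\frac12\min(1,2m)$. For nonzero $x,y$,
$$\Big|\frac x{|x|}-\frac y{|y|}\Big|\le\frac{|x-y|}{|x|}+|y|\,\Big|\frac1{|x|}-\frac1{|y|}\Big|\le\frac{2|x-y|}{|x|},$$
and the left side is at most $2$. As $D^2N$ is $0$-homogeneous and the points in question have distance at most $t_\pm$ from $x$,
$$|H_\pm-H|\le K\min\Big(2,\frac{2c_1l}{|x|}\Big)^\alpha .$$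

**Step 3: two cases.** If $N(x)\ge\frac12$, then $|x|\ge M^{-1/2}$, and (17) is at most
$$\frac{2K}{c_2}(2c_1\sqrt M)^\alpha\,u\,l^{\alpha-2}\le\frac{2K}{c_2}\max(1,2c_1\sqrt M)\,u^{\alpha/2},$$
because $l\ge\sqrt u$ and $\alpha-2<0$. If $N(x)<\frac12$, then $u>\frac12$, and (17) is at most $\frac{|H_\pm-H|}{m}\le\frac{2K}m\le\frac{2\sqrt2K}mu^{\alpha/2}$. As $u^{\alpha/2}=w^\alpha$, the lemma follows. $\square$

**Polar coordinates for $g$.** *We show that $g$ has the hyperbolic radial structure exactly.* Parametrize $\mathcal C\setminus\{0\}$ by $x=\tanh r\,y$, $r>0$, $y\in\partial\mathcal C$; this is a $C^2$ diffeomorphism from $(0,\infty)\times\partial\mathcal C$. Then $N(x)=\tanh^2r$, $u=1/\cosh^2r$, $w=1/\cosh r$. By homogeneity $D^2N_x(x,v)=dN_x(v)$ and $dN_x(x)=2N$. Polarizing (14), for all $v$,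
$$g_x(x,v)=\frac{2N\,dN_x(v)}{4u^2}+\frac{dN_x(v)}{2u}=\frac{(N+u)\,dN_x(v)}{2u^2}=\frac{dN_x(v)}{2u^2}.$$
In particular $g_x(x,x)=N/u^2$. Since $\partial_r=\cosh^{-2}r\,y=\frac u{\sqrt N}x$, we get $g(\partial_r,\partial_r)=1$. A vector $V\in T_y\partial\mathcal C$ is carried to $\tanh r\,V$, with $dN_x(V)=\tanh r\,dN_y(V)=0$. So $\tanh r\,V$ is $g$-orthogonal to $\partial_r$, and, as $D^2N_x=D^2N_y$,
$$g(\tanh r\,V,\tanh r\,V)=\tanh^2r\,\cosh^2r\,\tfrac12D^2N_y(V,V)=\sinh^2r\;\tfrac12D^2N_y(V,V).$$
Hence $g=dr^2+\sinh^2r\;\gamma$ with $\gamma:=\frac12D^2N|_{T\partial\mathcal C}$, a continuous Riemannian metric on $\partial\mathcal C$. With $dm$ the volume of $\gamma$ on $\partial\mathcal C$,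
$$d\mathrm{vol}_g=S(r)\,dr\,dm,\quad S=\sinh^{n-1}r,\qquad|df|_{g^*}^2\ge f_r^2.\tag{18}$$
For the ball $\gamma$ is the round metric. In general $\gamma$ is not round and stays visible at all scales $r$. This is harmless, because $\gamma$ does not depend on $r$ and we discard the angular derivatives.

## 5. A Hardy inequality that absorbs an exponentially small loss

Combining Lemma 2 with (12), the loss will be $\kappa w^\beta$ with $\beta=\alpha/2\le\frac12$. We need
$$\int(1-\kappa w^\beta)f_r^2\,S\,dr\ge s^2\int(1+\kappa w^\beta)f^2\,S\,dr .$$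
By (4), it suffices to find $\varphi>0$ with $\varphi'\le0$ and $-\frac1S(aS\varphi')'\ge s^2(1+\kappa w^\beta)\varphi$, where $a=1-\kappa w^\beta$.

**The function $w^s$ of the ball is not enough.** With $\varphi=w^s$ we have $\varphi'=-s\tanh r\,\varphi$, $a'=\kappa\beta w^\beta\tanh r$, and by (3)
$$-\tfrac1S(aS\varphi')'-s^2(1+\kappa w^\beta)\varphi=\varphi\Big[s(s+1)w^2(1-\kappa w^\beta)-2\kappa s^2w^\beta+\kappa\beta s\,w^\beta\tanh^2r\Big].$$
Divide the bracket by $w^\beta$ and let $r\to\infty$: since $\beta\le\frac12<2$, the limit is $\kappa s(\beta-2s)<0$, as $2s=n-1\ge1$. The slack $s(s+1)w^2$ in (5) decays like $e^{-2r}$, faster than the loss.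

**A correction at the right order.** In (3) the leading coefficient is $2sp-p^2=s^2-(p-s)^2$, which is largest at $p=s$. For $p=s+\beta$ it falls short of $s^2$ by $\beta^2$. So *subtracting* $b\,w^{s+\beta}$ from $w^s$ creates a gain $b\beta^2w^{s+\beta}$, of exactly the order of the loss. The constant $b$ is chosen so that the remaining terms have a good sign.

**Lemma 3.** Let $\beta\in(0,1]$, $b=\frac{s(s+1)}{(s+\beta)(s+\beta+1)}\in(0,1)$, $\kappa_0=\kappa_0(n,\beta)=\frac{b\beta^2}{b\beta^2+2s^2}<1$, $0\le\kappa\le\kappa_0$, $w=1/\cosh r$. For every $R\ge0$ and every $f\in C^1([R,\infty))$ vanishing for large $r$,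
$$\int_R^\infty(1-\kappa w^\beta)f_r^2\,S\,dr\ge s^2\int_R^\infty(1+\kappa w^\beta)f^2\,S\,dr.$$

*Proof.* **Step 1: the function $\varphi=w^s-bw^{s+\beta}$.** It is positive because $b<1$ and $w\le1$, and $\varphi\le w^s$. By (3), with $2s(s+\beta)-(s+\beta)^2=s^2-\beta^2$ and $b(s+\beta)(s+\beta+1)=s(s+1)$,
$$-\tfrac1S(S\varphi')'=s^2\varphi+b\beta^2w^{s+\beta}+s(s+1)\big(w^{s+2}-w^{s+\beta+2}\big)\ge s^2\varphi+b\beta^2w^{s+\beta}.$$
Moreover $\varphi'=-\tanh r\,\big(sw^s-b(s+\beta)w^{s+\beta}\big)\le0$, because $b(s+\beta)=\frac{s(s+1)}{s+\beta+1}\le s$.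

**Step 2: insert the coefficient $a=1-\kappa w^\beta$.** We have $a>0$ and $a'=\kappa\beta w^\beta\tanh r\ge0$, so $-a'\varphi'\ge0$ and
$$-\tfrac1S(aS\varphi')'\ge a\big(s^2\varphi+b\beta^2w^{s+\beta}\big)\ge s^2\varphi-\kappa s^2w^{s+\beta}+(1-\kappa)b\beta^2w^{s+\beta}.$$
Here $w^\beta\varphi\le w^{s+\beta}$ and $a\ge1-\kappa$ were used. The condition $\kappa\le\kappa_0$ means $(1-\kappa)b\beta^2\ge2\kappa s^2$. So the right side is at least $s^2\varphi+\kappa s^2w^{s+\beta}\ge s^2(1+\kappa w^\beta)\varphi$.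

**Step 3: substitute.** In (4) the first term on the right is $\ge0$. The boundary term is $\ge0$ because $\varphi'\le0$. The last term is $\ge s^2\int_R^\infty(1+\kappa w^\beta)f^2S\,dr$ by Step 2. $\square$

## 6. Domains near the ball, and the domain $|x|^2+\varepsilon x_1^4/|x|^2<1$

**Proof of Theorem A.** **Step 1: fix $K_0$.** By Section 4, $\mathcal C$ is regular. Apply Lemma 2 with $m=1$, $M=3$, $K=K_0$: $|F/\sqrt g-1|\le\delta:=C_0K_0w^\alpha$, where $C_0=C_0(1,3)$. Choose $K_0$ so small that $2C_0K_0\le\frac1{2n}$. Then (12) applies at every $x\ne0$, with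
$$\eta=7n\sqrt{2\delta}=\kappa w^\beta,\qquad\beta=\tfrac\alpha2,\qquad\kappa=7n\sqrt{2C_0K_0}.$$
Choose $K_0=K_0(n,\alpha)$ so small that also $\kappa\le\kappa_0(n,\beta)<1$.

**Step 2: chain the inequalities.** Let $f\in C_c^\infty(\mathcal C)$. For each $y\in\partial\mathcal C$ the function $r\mapsto f(\tanh r\,y)$ is $C^1$ on $[0,\infty)$ and vanishes for large $r$. Using (12) and (18) (note $1-\kappa w^\beta>0$), then Lemma 3 with $R=0$ on each ray, then (12) and (18) again,
$$\frac1{\omega_n}\int_{\mathcal C}n\int_{B_x^*}(df(\nabla F^*))^2d\xi\,dx\ge\int_{\partial\mathcal C}\int_0^\infty(1-\kappa w^\beta)f_r^2\,S\,dr\,dm$$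
$$\ge s^2\int_{\partial\mathcal C}\int_0^\infty(1+\kappa w^\beta)f^2\,S\,dr\,dm\ge\frac{s^2}{\omega_n}\int_{\mathcal C}f^2\,|B_x^*|\,dx .$$

**Step 3: conclude.** By (9), $R(f)\ge s^2$ for all $f\ne0$, so $\lambda_1(\mathcal C)\ge\frac{(n-1)^2}4$ by Proposition 1. The reverse inequality is (K1). $\blacksquare$

**Proof of the Corollary.** **Step 1: Theorem A applies.** $Q(x)=x_1^4/|x|^2$ is $2$-homogeneous and real-analytic off $0$, so $D^2Q$ is bounded and Lipschitz on $S^{n-1}$. Let $N_\varepsilon=|x|^2+\varepsilon Q$, $N_\varepsilon(0)=0$. Then $D^2N_\varepsilon=2I+\varepsilon D^2Q$. For small $\varepsilon>0$ it lies between $I$ and $3I$, and its Lipschitz constant on $S^{n-1}$, which is $\varepsilon$ times that of $D^2Q$, is at most $K_0(n,1)$. Theorem A with $\alpha=1$ gives $\lambda_1(\mathcal C_\varepsilon)=\frac{(n-1)^2}4$. The boundary $\{N_\varepsilon=1\}$ is real-analytic, since $dN_\varepsilon\ne0$ there.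

**Step 2: $\mathcal C_\varepsilon$ is not an ellipsoid.** Suppose it were. Since $\mathcal C_\varepsilon=-\mathcal C_\varepsilon$ and a bounded set has at most one center of symmetry, its center would be $0$. So $\mathcal C_\varepsilon=\{q<1\}$ with $q$ a quadratic form. Both $N_\varepsilon$ and $q$ are $2$-homogeneous, hence $N_\varepsilon=q$, and $x_1^4/|x|^2$ would be a polynomial. Restricted to $(\sigma,\tau,0,\dots,0)$ it equals $\sigma^4/(\sigma^2+\tau^2)$, and $\sigma^2+\tau^2$ does not divide $\sigma^4$. This is a contradiction. $\blacksquare$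

**Remark.** By affine invariance, Theorem A gives a full $C^{2,\alpha}$-neighborhood of every ellipsoid on which $\lambda_1=\frac{(n-1)^2}4$. Indeed, after an affine normalization let the radial function $\varrho$ about the center be $C^{2,\alpha}$-close to $1$. Then $N(x)=|x|^2\varrho(x/|x|)^{-2}$, and on $S^{n-1}$ the matrix $D^2N$ is a smooth function of $\theta$, $\varrho$ and the first two derivatives of $\varrho(x/|x|)$, equal to $2I$ for $\varrho\equiv1$. So it is $C^\alpha(S^{n-1})$-close to $2I$.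

## 7. Hölder boundaries: finitely many eigenvalues below $(n-1)^2/4$

If $K$ is not small, the loss $\eta$ is still small near infinity. The decay of $\eta$ lets us trade part of the exponent for a small constant, and a compact piece contributes finitely many dimensions.

**Proof of Theorem B.** **Step 1: the region near infinity.** Translate so that $0\in\mathcal C$, and let $m,M,K$ be the constants of $N=h^2$. By Lemma 2, $|F/\sqrt g-1|\le\delta=C_0Kw^\alpha$. Where $w$ is small, $2\delta\le\frac1{2n}$ and (12) holds with $\eta=c\,w^{\alpha/2}$. Let $\beta=\frac\alpha4$. Choose $R>0$ so large that for $r\ge R$ these hold and also $cw^{\alpha/2}\le\kappa_0(n,\beta)w^\beta$. As in Step 2 of the proof of Theorem A, now with Lemma 3 on $[R,\infty)$ and $\kappa=\kappa_0(n,\beta)$, every $f\in C_c^\infty(\mathcal C)$ satisfies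
$$\mathcal E_{\{r>R\}}(f)\ge s^2\|f\|^2_{L^2(\{r>R\})},\tag{19}$$
where $\mathcal E_U(f)=\int_UA(df,df)\,dx$ and $L^2$ is taken with respect to $\rho\,dx$. The boundary term at $R$ has the good sign; this is why Lemma 3 was stated for all $R\ge0$ without a condition on $f(R)$.

**Step 2: the compact piece.** $K_R=\mathcal C\setminus\{r>R\}=\{h\le\tanh R\}$ is a compact convex body in $\mathcal C$. On it $A$ and $\rho$ are continuous and positive (definite), so $\mathcal E_{K_R}$ is comparable to the Dirichlet integral on $H^1(\mathrm{int}\,K_R)$. By Rellich's theorem the associated Neumann operator has discrete spectrum. Let $\Pi$ be the finite-rank orthogonal projection in $L^2(K_R)$ onto its eigenfunctions with eigenvalue $<s^2$. By the spectral theorem, with $\|\cdot\|$ the norm of $L^2(K_R)$, $\mathcal E_{K_R}(f)\ge s^2\|f-\Pi f\|^2=s^2\|f\|^2-s^2\|\Pi f\|^2$. Adding (19),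
$$\mathcal E_{\mathcal C}(f)\ge s^2\|f\|^2-s^2\|\Pi(f|_{K_R})\|^2,\tag{20}$$
first on $C_c^\infty(\mathcal C)$ and then on the form domain. The form domain is the closure of $C_c^\infty(\mathcal C)$ in the form norm by Proposition 1, and both sides of (20) are continuous in that norm.

**Step 3: count dimensions.** Suppose the spectral subspace of $-\Delta^F$ for $(-\infty,s^2)$ had dimension larger than $\mathrm{rank}\,\Pi$. Then it would contain some $f\ne0$ with $\Pi(f|_{K_R})=0$. Such an $f$ lies in the form domain and $\mathcal E_{\mathcal C}(f)<s^2\|f\|^2$, which contradicts (20). So the subspace is finite-dimensional. $\blacksquare$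

## 8. $C^1$-close domains with bottom tending to zero

Here the orthant of Section 1 returns. We cut a tiny simplicial corner into $\mathcal C$, which makes the bottom $0$, and then round it. Corners are not regular, so we first extend the Rayleigh quotient.

**Extension of $R$.** For an open convex $D\subset\mathbb R^n$ containing no line define $F_D$ by (1) with $1/\infty=0$. It is even, convex and $1$-homogeneous in $v$, and positive for $v\ne0$ because $D$ contains no line. So it is a norm in $v$. It is continuous on $D\times\mathbb R^n$. Indeed, let $B(x_0,2\epsilon_0)\subset D$, $0<\epsilon<1$, $|x-x_0|<\epsilon\epsilon_0$. For $z\in D$,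
$$x+(1-\epsilon)(z-x_0)=(1-\epsilon)z+\epsilon\Big(x_0+\frac{x-x_0}\epsilon\Big)\in D,$$
so $(1-\epsilon)(D-x_0)\subset D-x$. In the same way $(1-\epsilon)(D-x)\subset D-x_0$. The gauges at $x$ and $x_0$ thus differ by factors between $1-\epsilon$ and $(1-\epsilon)^{-1}$. Define $R_D$ by (9), where $\nabla F_D^*$ exists for a.e. $\xi$ by convexity, and $\lambda_1(D)=\inf R_D$ over nonzero $f\in C_c^\infty(D)$. By Proposition 1 this agrees with the previous definition for regular $D$. $R_D$ is invariant under affine maps. It may be computed in any coordinates on $D$, because $dx\,d\xi$ and $df(\nabla F^*)$ are canonical on $T^*D$.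

**Step 1: convergence of Rayleigh quotients.** *Claim: if $F_k\to F$ uniformly on $\mathrm{supp}f\times S^{n-1}$, then $R_k(f)\to R(f)$.* On this compact set $F\ge c>0$, so $F_k/F\to1$ uniformly and $F_k^*/F^*\to1$ uniformly. Hence $\chi_{B^*_{k,x}}\to\chi_{B^*_x}$ wherever $F^*(\xi)\ne1$, so a.e., and the $B_{k,x}^*$ are uniformly bounded. Consider a $\xi$ where all the gradients exist, which excludes a null set. The gradients $\nabla F_k^*(\xi)$ are uniformly bounded, since $F_k(\nabla F_k^*)\le1$. By convexity every limit point is a subgradient of $F^*$ at $\xi$, so it equals $\nabla F^*(\xi)$. Dominated convergence gives convergence of numerator and denominator in (9).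

**Step 2: simplicial cones have bottom $0$.** In the coordinates $y_i=\log x_i$, $F$ on $\mathbb R^n_{>0}$ is a fixed norm on $\mathbb R^n_y$ (Section 1). Since $|df(\nabla F^*)|\le F^*(df)\le C|\nabla_yf|$,
$$R(f)\le c\,\frac{\int|\nabla_yf|^2dy}{\int f^2dy},$$
and replacing $f$ by $f(\cdot/k)$ multiplies the right side by $k^{-2}$. So $\lambda_1(\mathbb R_{>0}^n)=0$, and the same holds for linear images of the orthant.

**Step 3: truncations of $\mathcal C$ have bottom $0$.** Let $y_0\in\partial\mathcal C$ have outward unit normal $\nu$. Choose $z\in\mathcal C$ near $y_0$ and linearly independent unit vectors $\nu_1,\dots,\nu_n$ near $\nu$, and put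
$$\Gamma=\{y:\nu_i\cdot y<0\ \forall i\},\qquad D=\mathcal C\cap(z+\Gamma).$$
$\Gamma$ is a linear image of an orthant. For $x\in\mathcal C$ we have $\nu\cdot(x-y_0)<0$, and $\nu_i\cdot(x-z)\to\nu\cdot(x-y_0)$ uniformly on bounded sets as $z\to y_0$, $\nu_i\to\nu$. So every compact subset of $\mathcal C$ eventually lies in $D$; in particular eventually $0\in D$.

Now zoom in at $z$. Since $\Gamma$ is a cone, $D_k:=k(D-z)=k(\mathcal C-z)\cap\Gamma$, and these sets increase to $\Gamma$, because $\mathcal C-z$ is an open convex neighborhood of $0$. A compact subset of $\Gamma$ lies in $D_k$ for large $k$. On compact subsets of $\Gamma\times S^{n-1}$ the continuous functions $1/t_\pm^{D_k}$ decrease pointwise to the continuous functions $1/t_\pm^\Gamma$: if $x+tv\in\Gamma$, then $x+tv\in D_k$ for large $k$. By Dini's theorem the convergence is uniform. Affine invariance and Step 1 give, for each nonzero $f\in C_c^\infty(\Gamma)$,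
$$\lambda_1(D)=\lambda_1(D_k)\le R_{D_k}(f)\to R_\Gamma(f),$$
and the infimum over $f$ is $0$ by Step 2. So $\lambda_1(D)=0$.

**Step 4: smoothing $D$.** *We approximate $D$ by smooth regular domains without raising the bottom in the limit.* Let $0\in D$, let $h_D$ be the gauge of $D$, $\phi_\epsilon$ a standard mollifier, and $G_\epsilon=h_D*\phi_\epsilon+\epsilon|x|^2$. This is smooth with $D^2G_\epsilon\ge2\epsilon I$, and $G_\epsilon\to h_D$ locally uniformly. For small $\epsilon$, $G_\epsilon(0)<1$. Then $C_\epsilon=\{G_\epsilon<1\}$ is open and convex, and it is bounded since $G_\epsilon\ge\epsilon|x|^2$. On $\partial C_\epsilon=\{G_\epsilon=1\}$ convexity gives $\nabla G_\epsilon(y)\cdot y\ge1-G_\epsilon(0)>0$, so $\nabla G_\epsilon\ne0$ and the second fundamental form $D^2G_\epsilon|_T/|\nabla G_\epsilon|$ is positive. So $C_\epsilon$ is regular with $C^\infty$ boundary, and $0\in C_\epsilon$.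

Let $0<\tau<1$. For $\epsilon$ small, $|G_\epsilon-h_D|<\tau$ on $2\overline D$. Then $G_\epsilon<1$ on $(1-\tau)D$, and $G_\epsilon>1$ on $\partial((1+\tau)D)$. As $C_\epsilon$ is convex and contains $0$,
$$(1-\tau)D\subset C_\epsilon\subset(1+\tau)D.\tag{21}$$
Since $F$ decreases when the domain grows, (21) gives $F_{(1+\tau)D}\le F_{C_\epsilon}\le F_{(1-\tau)D}$. By scaling, $F_{(1\pm\tau)D}(x,v)=(1\pm\tau)^{-1}F_D\big(\frac x{1\pm\tau},v\big)$, which tends to $F_D$ locally uniformly as $\tau\to0$. Hence $F_{C_\epsilon}\to F_D$ locally uniformly. By Step 1, $\limsup_{\epsilon\to0}\lambda_1(C_\epsilon)\le R_D(f)$ for every nonzero $f\in C_c^\infty(D)$, so $\limsup_{\epsilon\to0}\lambda_1(C_\epsilon)\le\lambda_1(D)=0$.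

**Step 5: the sequence, and $C^1$ convergence.** For $j\ge2$ choose by Step 3 a truncation $D_{(j)}$ with $(1-\frac1j)\overline{\mathcal C}\subset D_{(j)}\subset\mathcal C$; it contains $0$. Then choose by Step 4 a smooth regular $\mathcal C_j\ni0$ with $\lambda_1(\mathcal C_j)<\frac1j$ and (21) for $D_{(j)}$ and $\tau=\frac1j$. So
$$(1-\tfrac1j)^2\,\mathcal C\subset\mathcal C_j\subset(1+\tfrac1j)\,\mathcal C .$$
For the gauges $h_j$ of $\mathcal C_j$ and $h$ of $\mathcal C$ this says $(1+\frac1j)^{-1}h\le h_j\le(1-\frac1j)^{-2}h$, so $h_j\to h$ locally uniformly.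

It remains to treat the gradients. All the gauges are convex and differentiable off $0$, and $h$ is $C^1$ off $0$. Let $x_j\to x$ in $S^{n-1}$. Convexity and homogeneity give $\nabla h_j(x_j)\cdot y\le h_j(y)$ for all $y$, so $|\nabla h_j(x_j)|\le\max_{S^{n-1}}h_j$ is bounded. Passing to the limit in $h_j(y)\ge h_j(x_j)+\nabla h_j(x_j)\cdot(y-x_j)$, every limit point $q$ of $\nabla h_j(x_j)$ satisfies $h(y)\ge h(x)+q\cdot(y-x)$ for all $y$, hence $q=\nabla h(x)$. So $\nabla h_j(x_j)\to\nabla h(x)$ whenever $x_j\to x$. By compactness of $S^{n-1}$ and continuity of $\nabla h$ there, $\nabla h_j\to\nabla h$ uniformly on $S^{n-1}$. Thus $h_j\to h$ in $C^1(S^{n-1})$, while $\lambda_1(\mathcal C_j)\to0$.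

Taking for $\mathcal C$ the unit ball gives regular domains, $C^1$-close to the ball, with bottom as close to $0$ as we like. So Theorem A fails for $C^1$-closeness. $\blacksquare$
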